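\title{Algebraic $p$-adic Hahn series with bounded support}

\begin{abstract}
Every element of $\overline{\mathbf Q}_p$ has an expansion $\sum_{q\in\mathbf Q}[c_q]p^q$ with Teichm\"uller coefficients and well-ordered support. We prove that if such an expansion has bounded support, then its support is finite; this is a conjecture posed in a paper of Wang and Yuan. The proof lifts the expansion to the Witt vectors of an algebraic closure of the field of Puiseux series in characteristic $p$, shows that a Galois group acts unipotently on the lift, and uses that a unipotent action with a finite orbit in characteristic $0$ is trivial. The same method shows that the support of an algebraic number has finite order type, order type $\omega$ or order type $\omega^\omega$, and that all three occur. We also show that $\sum_{i\ge1}p^{-1/p^i}$ lies in $\mathbf C_p$, so that algebraicity cannot be weakened to membership in $\mathbf C_p$.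
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $p$ be a prime number and $k=\overline{\mathbf F}_p$. Let $\breve{\mathbf Q}_p$ be the completion of the maximal unramified extension of $\mathbf Q_p$, with ring of integers $W(k)$, and let $[c]\in W(k)$ be the Teichm\"uller representative of $c\in k$. Every element of $\breve{\mathbf Q}_p$ has a unique expansion $\sum_{n\ge n_0}[c_n]p^n$ with integer exponents. The field $K=\mathcal O_{\breve{\mathbf Q}_p}(\!(p^{\mathbf Q})\!)$ of \emph{$p$-adic Hahn series} (Poonen, Kedlaya) allows rational exponents. Once a compatible system of powers $p^q$, $q\in\mathbf Q$, is fixed, every $x\in K$ can be written uniquely as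
\[
x=\sum_{q\in\mathbf Q}[c_q]\,p^q,\qquad c_q\in k,
\]
where the \emph{support} $\operatorname{Supp}(x)=\{q\in\mathbf Q : c_q\ne0\}$ is well-ordered. The field $K$ is the spherical completion of $\overline{\mathbf Q}_p$. It is algebraically closed, complete for the valuation $v(x)=\min\operatorname{Supp}(x)$, and it contains $\overline{\mathbf Q}_p$ and $\mathbf C_p$. Throughout, $\overline{\mathbf Q}_p$ is the algebraic closure of $\mathbf Q_p$ in $K$, and $\mathbf C_p$ is its closure in $K$. So every $p$-adic algebraic number has a support, and one may ask how algebraicity constrains it. A well-ordered set is bounded below; we say that $x$ has \emph{bounded support} if $\operatorname{Supp}(x)$ is also bounded above. The following conjecture is posed in \cite{WY}.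

\medskip
\noindent\textbf{Conjecture.} \emph{If $x\in K$ is algebraic over $\mathbf Q_p$ and has bounded support, then its support is finite.}
\medskip

An infinite bounded well-ordered set of rational numbers contains a bounded increasing sequence, so the question concerns supports that accumulate at a real number. This does not happen in $\breve{\mathbf Q}_p(p^{1/N})=\bigoplus_{0\le i<N}\breve{\mathbf Q}_p\,p^{i/N}$, where supports lie in $\frac1N\mathbf Z$. It does happen in $\overline{\mathbf Q}_p$: we shall see in Section~\ref{sec:types} that the terms of negative exponent of a root of $X^p-X=p^{-1}$ form the series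
\[
\alpha=\sum_{i\ge1}p^{-1/p^i}.
\]
In characteristic $p$ the analogue of the conjecture is false. The $p$-th power map is additive, so the Hahn series $s=\sum_{i\ge1}t^{-1/p^i}$ satisfies $s^p-s=t^{-1}$; it is algebraic over $\mathbf F_p(\!(t)\!)$ and has infinite bounded support. In characteristic $0$ the $p$-th power produces mixed terms. For $p=2$, expanding the square (the rule is justified in Section~\ref{sec:hahn}) gives
\[
\alpha^2-\alpha-2^{-1}=\beta,\qquad \beta=\sum_{1\le i<j}2^{\,1-2^{-i}-2^{-j}} .
\]
For fixed $i$ the exponents increase to $1-2^{-i}$, and the block for $i+1$ starts at $1-3\cdot2^{-i-2}>1-2^{-i}$. So the error $\beta$ has support of order type $\omega^2$, more complicated than the support of $\alpha$. A root $\alpha+\delta$ of $X^2-X=2^{-1}$ satisfies $\delta-\delta^2-2\alpha\delta=\beta$, and each correction feeds new mixed terms into higher exponents. One guesses that this process does not stop, which is what the conjecture predicts.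

It is known that if $\sum_q[c_q]p^q$ is algebraic over $\mathbf Q_p$, then all $c_q$ lie in one finite field, the support lies in $\frac1N\mathbf Z[p^{-1}]$ for some $N\ge1$, and all accumulation points of the support are rational. The series $\alpha$ has these three properties, so they do not decide the conjecture. We do not use them.

\subsection{Results}

\begin{theorem}\label{thm:main}
If $x\in K$ is algebraic over $\mathbf Q_p$ and has bounded support, then $\operatorname{Supp}(x)$ is finite.
\end{theorem}

All $[c]$ and $p^q$ are algebraic over $\mathbf Q_p$, so the algebraic numbers of bounded support are exactly the finite sums $\sum_i[c_i]p^{q_i}$.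

The method gives two complements, which are not needed for Theorem~\ref{thm:main}. Write $\operatorname{ot}X$ for the order type of a well-ordered set $X$, and let
\[
F=\{x\in K:\ \operatorname{Supp}(x)\cap(-\infty,M)\text{ is finite for every }M\}
\]
be the set of series whose support does not accumulate.

\begin{theorem}\label{thm:types}
The set $F$ is a closed subfield of $K$ containing $\breve{\mathbf Q}_p(p^q,\ q\in\mathbf Q)$. Let $x\in K$ be algebraic over $F$. Either $x\in F$, and $\operatorname{ot}\operatorname{Supp}(x)\le\omega$; or $\operatorname{ot}\operatorname{Supp}(x)=\omega^\omega$ and $\operatorname{ot}(\operatorname{Supp}(x)\cap(-\infty,M))<\omega^\omega$ for every $M$, so that $\operatorname{Supp}(x)$ is unbounded. Hence bounded support implies finite support for all $x$ algebraic over $F$. The types finite, $\omega$ and $\omega^\omega$ all occur for elements algebraic over $\mathbf Q_p$.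
\end{theorem}

\begin{theorem}\label{thm:Cp}
The series $\sum_{i\ge1}p^{-1/p^i}$ lies in $\mathbf C_p$ and has infinite bounded support. So ``algebraic over $\mathbf Q_p$'' cannot be replaced by ``in $\mathbf C_p$'' in Theorem~\ref{thm:main}.
\end{theorem}

\subsection{The method}
We want a group of automorphisms whose fixed points are the series in $F$, and we want to see its action on expansions. The group comes from characteristic $p$. Section~\ref{sec:hahn} presents the valuation ring of $K$ as the image of a ring of Witt vectors under a map $\theta$ that sends $t^q$ to $p^q$. Section~\ref{sec:C} restricts $\theta$ to the Witt vectors of an algebraic closure $\bar E$ of the Puiseux field $E$; this yields an algebraically closed subfield $C$ of $K$ with an action of $G=\operatorname{Gal}(\bar E/E)$ and $C^G=F$. Section~\ref{sec:unip} treats $\alpha$ by hand and isolates the mechanism: an element with a finite orbit on which $G$ acts unipotently is fixed, because $C$ has characteristic $0$. It remains to show that $G$ acts unipotently on an element of $C$ with bounded support. Sections~\ref{sec:auto}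 and~\ref{sec:graph} describe truncations of elements of $\bar E$ by a finite graph and read off from it a triangular system of Artin--Schreier equations that lifts to Witt vectors. The three theorems are proved in Sections~\ref{sec:main}, \ref{sec:types} and~\ref{sec:Cp}.

\section{Hahn series and Witt vectors}\label{sec:hahn}

\subsection{Hahn series}
For a commutative ring $\Lambda$, let $\Lambda(\!(t^{\mathbf Q})\!)$ be the set of formal sums $\sum_{q\in\mathbf Q}a_qt^q$, $a_q\in\Lambda$, with well-ordered support. It is a ring under the usual product, because for well-ordered $X,Y\subset\mathbf Q$ the set $X+Y$ is well-ordered and each of its elements is $x+y$ in finitely many ways. Put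
\[
H=k(\!(t^{\mathbf Q})\!),\qquad v(h)=\min\operatorname{Supp}(h),\qquad \mathcal O_H=\{v\ge0\}.
\]
This is a valued field, and it is algebraically closed since $k$ is algebraically closed and $\mathbf Q$ is divisible. The Frobenius $\varphi(h)=h^p$ acts termwise, $\varphi(\sum c_qt^q)=\sum c_q^pt^{pq}$: the coefficient of $t^a$ in $h^p$ is the finite sum of $c_{q_1}\cdots c_{q_p}$ over $q_1+\dots+q_p=a$, and cyclic permutation groups the nonconstant tuples into orbits of size $p$ with equal products. For $h\in H$ and $M\in\mathbf Q$, we write $h_{<M}$ and $h_{>M}$ for the parts of $h$ with exponents $<M$ and $>M$.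

\subsection{Witt vectors}
Let $S$ be a perfect ring of characteristic $p$. Up to a unique isomorphism inducing the identity of $S$, there is exactly one $p$-torsion free, $p$-adically complete ring $W(S)$ with $W(S)/p=S$. We write $\bar a$ for the image of $a\in W(S)$ in $S$, and we use three textbook facts.
\begin{itemize}
\item[(W1)] Reduction has a unique multiplicative section $y\mapsto[y]$. If $a_0,a_1,\dots\in W(S)$ satisfy $a_{n+1}^p=a_n$, then $a_0=[\bar a_0]$.
\item[(W2)] Every element of $W(S)$ is uniquely $\sum_{i\ge0}p^i[y_i]$ with $y_i\in S$.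
\item[(W3)] A ring homomorphism $f:S\to S'$ of perfect rings has a unique lift to a ring homomorphism $W(S)\to W(S')$, namely $\sum p^i[y_i]\mapsto\sum p^i[f(y_i)]$.
\end{itemize}
The lift of the $p$-power map is again denoted $\varphi$. If $S\subset S'$, then $W(S)$ is the set of elements of $W(S')$ all of whose coordinates $y_i$ lie in $S$. Hence $W(S_1)\cap W(S_2)=W(S_1\cap S_2)$ for perfect subrings $S_1,S_2$ of $S'$.

\subsection{The field $K$ modulo $p$}
Let $A=W(k)(\!(t^{\mathbf Q})\!)$. By Poonen's construction \cite{Poonen}, $K=A/N$, where
\[
N=\Big\{\sum a_qt^q\in A:\ \sum_{n\in\mathbf Z}a_{q+n}p^n=0\ \text{ for all }q\in\mathbf Q\Big\},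
\]
the element $p^q$ is the image of $t^q$, and $\sum[c_q]p^q$ denotes the image of $\sum[c_q]t^q$. Thus one computes in $K$ by computing in $A$ and identifying $t$ with $p$, since $p-t\in N$; this is the rule used for $\alpha^2$ above. Two consequences are used without comment: multiplication by $p^a$ translates the support by $a$, and series with disjoint supports add termwise. Let $\mathcal O_K=\{v\ge0\}$, and let $A^{\ge0}\subset A$ be the subring of series with exponents $\ge0$.

\begin{lemma}\label{lem:modp}
The image of $A^{\ge0}$ in $K$ is $\mathcal O_K$, and $\mathcal O_K/p=A^{\ge0}/(p,t)=\mathcal O_H/t$. Under this isomorphism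
\begin{equation}\label{eq:modp}
\sum_{q\ge0}[c_q]p^q\bmod p\quad\longleftrightarrow\quad\sum_{0\le q<1}c_qt^q\bmod t .
\end{equation}
\end{lemma}

\begin{proof}
The element $\sum_{q\ge0}[c_q]p^q$ is the image of $\sum_{q\ge0}[c_q]t^q$, so the image contains $\mathcal O_K$. Conversely let $a=\sum a_qt^q\in A^{\ge0}$. For $0\le q<1$ write $\sum_{n\ge0}a_{q+n}p^n=\sum_{n\ge0}[c_{q+n}]p^n$ in $W(k)$. If $c_{q+n}\ne0$, then $a_{q+m}\ne0$ for some $m\le n$. So $\sum[c_q]t^q$ has support in the well-ordered set $\operatorname{Supp}(a)+\mathbf Z_{\ge0}$, and it is congruent to $a$ modulo $N$. Hence the image of $a$ lies in $\mathcal O_K$.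

If $a\in N\cap A^{\ge0}$, then $a_q+pa_{q+1}+\cdots=0$ for $0\le q<1$, so $p\mid a_q$ for these $q$, and $a=p\sum_{q<1}(a_q/p)t^q+t\sum_{q\ge1}a_qt^{q-1}\in(p,t)A^{\ge0}$. As $p-t\in N$, we get $(N\cap A^{\ge0})+pA^{\ge0}=(p,t)A^{\ge0}$. This gives the first equality; the second follows from $A^{\ge0}/p=\mathcal O_H$.
\end{proof}

\subsection{The ring $W(H)$ as a ring of series}
Since $A/p^n=(W(k)/p^n)(\!(t^{\mathbf Q})\!)$, the $p$-adic completion of $A$ is the ring of formal sums $\sum a_qt^q$, $a_q\in W(k)$, such that $\{q:a_q\notin p^nW(k)\}$ is well-ordered for every $n$. It is $p$-torsion free and $p$-adically complete with perfect residue ring $H$, so it is $W(H)$. In the same way the completion of $A^{\ge0}$, which consists of the sums with exponents $\ge0$, is $W(\mathcal O_H)$. The element $[c]t^q$ has the compatible $p$-power roots $[c^{1/p^n}]t^{q/p^n}$, so by (W1) it is the Teichm\"uller representative of $ct^q\in H$. In particular $t^q=[t^q]$.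

The map $\sum a_qt^q\mapsto\sum\varphi(a_q)t^{pq}$ is a ring automorphism of $W(H)$, and modulo $p$ it is the Frobenius of $H$. By the uniqueness in (W3) it equals $\varphi$. So the Witt vector Frobenius also acts termwise. For $h=\sum c_qt^q\in H$ define the \emph{termwise lift}
\[
\tilde h=\sum[c_q]t^q\in A\subset W(H).
\]
It reduces to $h$ modulo $p$, and it lies in $W(\mathcal O_H)$ if $h\in\mathcal O_H$. It is not additive ($\widetilde{1+1}=[2]\ne2$), but it has the following properties:
\begin{itemize}
\item[(L1)] $\widetilde{h+h'}=\tilde h+\tilde h'$ if $h$ and $h'$ have disjoint supports;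
\item[(L2)] $\widetilde{t^ah}=t^a\tilde h$ for $a\in\mathbf Q$;
\item[(L3)] $\widetilde{\varphi^{\pm1}(h)}=\varphi^{\pm1}(\tilde h)$.
\end{itemize}
Finally, $\mathcal O_K$ is $p$-adically complete, so $A^{\ge0}\to\mathcal O_K$ extends to a ring homomorphism
\[
\theta:W(\mathcal O_H)\to\mathcal O_K,\qquad \theta(\tilde h)=\sum[c_q]p^q\ \text{ for }h=\sum c_qt^q\in\mathcal O_H .
\]
It is the identity on $W(k)$, it sends $t^q$ to $p^q$ for $q\ge0$, and it kills $p-t$. Moreover $\theta(a)\bmod p$ corresponds to $\bar a\bmod t$ under \eqref{eq:modp}: this holds on $A^{\ge0}$ by Lemma~\ref{lem:modp}, and $W(\mathcal O_H)=A^{\ge0}+pW(\mathcal O_H)$.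

\section{The field $C$ and the group $G$}\label{sec:C}

\subsection{The Puiseux field}
Let $E_N=k(\!(t^{1/N})\!)$ and $E=\bigcup_{N\ge1}E_N\subset H$. An element of $E$ has finitely many exponents below any bound, so $E$ plays in characteristic $p$ the role that $F$ plays in $K$. The field $E$ is perfect, because $\varphi^{-1}(E_N)=E_{pN}$. It is henselian as a union of complete fields: the valuation extends uniquely to every algebraic extension. Let $\bar E$ be the algebraic closure of $E$ in $H$ and $G=\operatorname{Gal}(\bar E/E)$. By uniqueness of the extended valuation, $G$ preserves $v$ on $\bar E$, hence also $\mathcal O_{\bar E}=\bar E\cap\mathcal O_H$. Since $E$ is perfect, $\bar E/E$ is Galois and $\bar E^G=E$.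

\begin{lemma}\label{lem:tower}
Every $y\in\bar E$ lies in the top field of a tower $E=L_0\subset L_1\subset\dots\subset L_m$ with $L_{i+1}=L_i[y_i]$ and $y_i^p-y_i\in L_i$.
\end{lemma}

\begin{proof}
Let $L/E$ be a finite Galois extension containing $y$. We first show that its degree is a power of $p$. Let $P$ be a Sylow $p$-subgroup of $\operatorname{Gal}(L/E)$ and write $L^P=E(z)$, of degree $d$ prime to $p$. The minimal polynomial of $z$ has coefficients in some $E_N$ and is irreducible over $E_N$, so $L'=E_N(z)$ has degree $d$ over $E_N$. As $E_N$ is complete and discretely valued with algebraically closed residue field, $L'/E_N$ is totally ramified. So a uniformizer $\pi$ of $L'$ satisfies $\pi^d=ut^{1/N}$ with $u$ a unit of $L'$. By Hensel's lemma $u$ is a $d$-th power in $L'$, because $p\nmid d$ and $k$ is algebraically closed. Thus $L'$ contains a $d$-th root of $t^{1/N}$, hence $t^{1/Nd}$, since the $d$-th roots of unity lie in $k$. Comparing degrees gives $L'=E_{Nd}\subset E$, so $d=1$.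

The $p$-group $\operatorname{Gal}(L/E)$ has a chain of subgroups, each normal of index $p$ in the previous one, ending at the trivial group. The fixed fields form a tower of cyclic extensions of degree $p$, and by Artin--Schreier theory each such extension in characteristic $p$ is generated by a root of an equation $X^p-X=h$.
\end{proof}

\subsection{Transfer to characteristic $0$}
The group $G$ does not act on $H$, so we restrict $\theta$ to the part where it does act. Put
\[
R=\theta(W(\mathcal O_{\bar E}))\subset\mathcal O_K,\qquad C=R[1/p]\subset K .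
\]
Since $k\subset\mathcal O_{\bar E}$, we have $\breve{\mathbf Q}_p\subset C$. We say that $y\in\mathcal O_{\bar E}$ \emph{represents} $x\in\mathcal O_K$ if $x\bmod p$ corresponds to $y\bmod t$, that is, if $x=\sum[c_q]p^q$ and $y_{<1}=\sum_{0\le q<1}c_qt^q$. The element $\theta(a)\in R$ is represented by $\bar a$; in particular $y$ represents $\theta([y])$.

\begin{proposition}\label{prop:C}
\begin{itemize}
\item[(a)] The kernel of $\theta$ on $W(\mathcal O_{\bar E})$ is generated by $p-t$, we have $R\cap p\mathcal O_K=pR$, and \eqref{eq:modp} restricts to a ring isomorphism $R/p=\mathcal O_{\bar E}/t$.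
\item[(b)] All $p^q$ lie in $C$. For $x\in C$ and $q\in\mathbf Q$, we have $v(x)\ge q$ if and only if $x\in p^qR$. The ring $C$ is closed in $K$.
\item[(c)] $C$ is an algebraically closed field. Hence every element of $K$ that is algebraic over a subfield of $C$ lies in $C$; in particular $\overline{\mathbf Q}_p\subset C$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $a\in W(\mathcal O_{\bar E})$ with $\theta(a)\in p\mathcal O_K$. Then $\bar a\in t\mathcal O_H\cap\bar E=t\mathcal O_{\bar E}$. Choose $b\in W(\mathcal O_{\bar E})$ with $\bar b=\bar a/t$. Then $a-tb$ is divisible by $p$, so $a=(t-p)b+pa_1$ with $a_1\in W(\mathcal O_{\bar E})$, and $\theta(a)=p\theta(a_1)\in pR$. This proves $R\cap p\mathcal O_K=pR$. If $\theta(a)=0$, then $\theta(a_1)=0$, and the same step applies to $a_1$. Iterating gives $a=(t-p)(b_0+pb_1+p^2b_2+\cdots)$, where the series converges in $W(\mathcal O_{\bar E})$. Therefore $R/p=W(\mathcal O_{\bar E})/(p,p-t)=\mathcal O_{\bar E}/t$, and the isomorphism sends $\theta(a)$ to $\bar a$, as in \eqref{eq:modp}.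

(b) By induction $R\cap p^n\mathcal O_K=p^nR$: an element of $R\cap p^{n+1}\mathcal O_K$ is $p^nr$ with $r\in R\cap p\mathcal O_K=pR$. Hence $C\cap\mathcal O_K=R$. We have $p^q=p^{-n}\theta(t^{q+n})\in C$ for an integer $n\ge-q$, and $v(x)\ge q$ if and only if $p^{-q}x\in C\cap\mathcal O_K=R$. A limit of elements of $C$ can be written $x_0+\sum_{i\ge0}p^ir_i$ with $x_0\in C$ and $r_i\in R$. If $r_i=\theta(a_i)$, then $\sum p^ir_i=\theta(\sum p^ia_i)\in R$. So $C$ is closed.

(c) Let $0\ne x\in C$. After scaling by $p^{-v(x)}$ we have $x\in R$ and $v(x)=0$. A representative $y$ of $x$ has $v(y)=0$, so it is a unit of $\mathcal O_{\bar E}$, and $\theta([y])$ is a unit of $R$ congruent to $x$ modulo $pR$. Thus $x=\theta([y])(1+pr)$ with $r\in R$, and $1+pr$ has the inverse $\sum(-pr)^i\in R$. So $C$ is a field, complete by (b).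

Let $P\in C[X]$ be monic and irreducible of degree $d\ge1$. We find a root by successive approximation, solving at each step an equation modulo $p$ in $\mathcal O_{\bar E}/t$. Set $x_0=0$. Given $x_n\in C$ with $P(x_n)\ne0$, put $\lambda_n=v(P(x_n))/d\in\mathbf Q$. The polynomial $P(x_n+X)$ is monic and irreducible over a complete field, so its roots all have the same valuation; their product is $\pm P(x_n)$, so this valuation is $\lambda_n$. Its coefficient at $X^i$ therefore has valuation $\ge(d-i)\lambda_n$, and
\[
Q(X)=p^{-d\lambda_n}P(x_n+p^{\lambda_n}X)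
\]
is monic with coefficients in $R$. Lift $Q\bmod p\in(\mathcal O_{\bar E}/t)[X]$ to a monic polynomial over $\mathcal O_{\bar E}$, let $y\in\mathcal O_{\bar E}$ be a root of the lift, and put $z=\theta([y])$. Then $Q(z)\in pR$ by (a). With $x_{n+1}=x_n+p^{\lambda_n}z$ we get $v(P(x_{n+1}))\ge d\lambda_n+1$. So either some $P(x_n)$ vanishes, or $\lambda_{n+1}\ge\lambda_n+\frac1d$ for all $n$. In the second case $v(x_{n+1}-x_n)\ge\lambda_n\to\infty$, and $(x_n)$ converges in $C$ to a root of $P$. In both cases $d=1$.
\end{proof}

By (W3), $G$ acts on $W(\bar E)$ and on $W(\mathcal O_{\bar E})$. The action commutes with $\varphi$ and fixes $W(E)$, which contains $W(k)$ and all $t^q$. In particular $G$ fixes $p-t$, so by Proposition~\ref{prop:C}(a) it acts on $R$ and on $C$, in such a way that $\theta:W(\mathcal O_{\bar E})\to R$ and $R/p=\mathcal O_{\bar E}/t$ are equivariant. The action fixes $\breve{\mathbf Q}_p$ and all $p^q$. It preserves each $p^qR$, hence $v$, so it is isometric.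

\begin{proposition}\label{prop:fixed}
$C^G=F$.
\end{proposition}

\begin{proof}
An element of $F$ is a limit of finite sums of elements $[c]p^q$. These lie in $C^G$, which is closed because $C$ is closed and $G$ acts isometrically.

Conversely let $x\in C^G$; after multiplication by a power of $p$ we may assume $x=\sum[c_q]p^q\in R$. Let $y\in\mathcal O_{\bar E}$ represent $x$. It is fixed only modulo $t$: $v(\sigma y-y)\ge1$ for all $\sigma\in G$. We approximate $y$ by an element of $E$ by averaging. One cannot divide by the degree, which is a power of $p$, so we average against an element of trace $1$; perfectness makes the loss of precision small. Let $L\ni y$ be finite and Galois over $E$, and choose $z_0\in L$ with $\operatorname{Tr}_{L/E}z_0=1$, which is possible since $L/E$ is separable. The field $L$ is perfect and the trace commutes with $\varphi^{-1}$. So $z=\varphi^{-n}(z_0)\in L$ has trace $1$, and $v(z)=p^{-n}v(z_0)\ge-\frac12$ for large $n$. Put $e=\operatorname{Tr}_{L/E}(zy)\in E$. Then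
\[
y-e=\sum_{\tau\in\operatorname{Gal}(L/E)}\tau(z)\,(y-\tau y)
\]
has valuation $\ge\frac12$. As $e$ has finitely many exponents below $\frac12$, so has $y$, and $\operatorname{Supp}(x)\cap[0,\frac12)$ is finite. Now $x-\sum_{q<1/2}[c_q]p^q=p^{1/2}x'$ with $x'=\sum_{q\ge1/2}[c_q]p^{q-1/2}$. The subtracted sum is finite, so $x'$ lies in $C\cap\mathcal O_K=R$ and is fixed by $G$. Repeating the argument shows that $\operatorname{Supp}(x)\cap[0,\frac n2)$ is finite for every $n$.
\end{proof}

\section{Unipotent elements}\label{sec:unip}

\subsection{Artin--Schreier equations in Witt vectors}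

\begin{lemma}\label{lem:ASW}
Let $\ell\ge1$. The kernel of $\varphi^\ell-1$ on $W(H)$ is $W(\mathbf F_{p^\ell})$. If $a\in W(H)$ and $\varphi^\ell(a)-a\in W(\bar E)$, then $a\in W(\bar E)$.
\end{lemma}

\begin{proof}
By (W2) and (W3), $\sum p^i[y_i]$ is fixed by $\varphi^\ell$ if and only if $y_i^{p^\ell}=y_i$ for all $i$. This gives the kernel. Next, $\varphi^\ell-1$ is surjective on $W(\bar E)$. Given $b_0\in W(\bar E)$, choose $y_0\in\bar E$ with $y_0^{p^\ell}-y_0=\bar b_0$. Then $b_0-(\varphi^\ell-1)[y_0]=pb_1$ with $b_1\in W(\bar E)$. Continuing with $b_1$ we obtain $y_0,y_1,\dots$ with $(\varphi^\ell-1)\sum p^i[y_i]=b_0$. So $a$ differs from an element of $W(\bar E)$ by an element of $W(\mathbf F_{p^\ell})\subset W(\bar E)$.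
\end{proof}

\subsection{The series $\alpha$}\label{sub:alpha}
We can now treat the smallest case completely. Let $s=\sum_{i\ge1}t^{-1/p^i}\in H$. Since $\varphi$ acts termwise on $W(H)$, the identity $s^p-s=t^{-1}$ survives the termwise lift, with $\varphi$ in place of the $p$-th power:
\[
\varphi(\tilde s)-\tilde s=t^{-1}.
\]
By Lemma~\ref{lem:ASW}, $\tilde s\in W(\bar E)$. Then $t\tilde s\in W(\bar E)\cap W(\mathcal O_H)=W(\mathcal O_{\bar E})$, and
\[
\alpha=p^{-1}\theta(t\tilde s)\in C .
\]
For $\sigma\in G$ put $\chi(\sigma)=\sigma\tilde s-\tilde s$. Since $\sigma$ commutes with $\varphi$ and fixes $t^{-1}$, the element $\chi(\sigma)$ is killed by $\varphi-1$, so $\chi(\sigma)\in W(\mathbf F_p)=\mathbf Z_p$. Applying $\theta$ to $\sigma(t\tilde s)=t\tilde s+t\chi(\sigma)$ gives $\sigma\alpha=\alpha+\chi(\sigma)$, and as $G$ fixes $\mathbf Z_p$,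
\[
\sigma^m\alpha=\alpha+m\chi(\sigma)\qquad(m\ge0).
\]
The series $s$ is not in $E$, so there is $\sigma$ with $\sigma s\ne s$, and then $\chi(\sigma)\ne0$. The elements $\alpha+m\chi(\sigma)$ are pairwise distinct. They would all be roots of the minimal polynomial of $\alpha$ over $F=C^G$ if $\alpha$ were algebraic over $F$. Hence $\alpha$ is transcendental over $F$, and over $\mathbf Q_p$. Modulo $p$ the same formula reads $\sigma^ms=s+m\overline{\chi(\sigma)}$, which is periodic in $m$ with period $p$; this is why $s$ can be algebraic and $\alpha$ cannot.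

\subsection{The filtration $\mathcal U_n$}
The argument used $(\sigma-1)^2\alpha=0$. Let $I\subset\mathbf Z[G]$ be the augmentation ideal; it is generated as a group by the elements $\sigma-1$, so $I^n$ is generated as a group by the products $(\sigma_1-1)\cdots(\sigma_n-1)$ for $n\ge1$, and $I^0=\mathbf Z[G]$. Put
\[
\mathcal U_n=\{a\in W(\bar E):I^na=0\}\quad(n\ge0),\qquad\mathcal U=\bigcup_n\mathcal U_n .
\]
Then $0=\mathcal U_0\subset\mathcal U_1\subset\cdots$, and $\mathcal U_1$ is the set of $G$-fixed elements. Each $\mathcal U_n$ is an additive group stable under $\varphi^{\pm1}$ and under multiplication by $t^q$, $q\in\mathbf Q$, because these operations commute with $G$. Solving an Artin--Schreier equation raises the level by at most one.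

\begin{lemma}\label{lem:level}
Let $\ell\ge1$, $n\ge0$ and $a\in W(H)$ with $\varphi^\ell(a)-a\in\mathcal U_n$. Then $a\in\mathcal U_{n+1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ASW}, $a\in W(\bar E)$. For $\xi\in I^n$ we have $(\varphi^\ell-1)\xi a=\xi(\varphi^\ell-1)a=0$, so $\xi a\in W(\mathbf F_{p^\ell})$, which $G$ fixes. Hence $I\cdot I^na=0$.
\end{proof}

\begin{example}\label{ex:sn}
Let $s_0=1$ and $s_n=\sum_{1\le i_1<\dots<i_n}t^{-p^{-i_1}-\dots-p^{-i_n}}$, so that $s_1=s$. A finite sum of distinct powers $p^{-j}$ with $j>i$ is less than $p^{-i}$. So the exponents are ordered like the tuples $(i_1,\dots,i_n)$ in lexicographic order, and $\operatorname{ot}\operatorname{Supp}(s_n)=\omega^n$. Applying $\varphi$ lowers every index by $1$, and separating the terms with $i_1=0$ gives $\varphi(\tilde s_n)-\tilde s_n=t^{-1}\tilde s_{n-1}$. By induction $\tilde s_n\in\mathcal U_{n+1}$. The error term $\beta$ of the introduction is $\theta(t\tilde s_2)$ for $p=2$.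
\end{example}

\begin{lemma}\label{lem:unip}
Let $x\in C$ have a finite $G$-orbit, and suppose $I^nx=0$ for some $n\ge1$. Then $x\in F$. The orbit is finite whenever $x$ is algebraic over $\mathbf Q_p$ or over $F$.
\end{lemma}

\begin{proof}
The group $G$ fixes $F\supset\mathbf Q_p$, so the orbit of an algebraic element consists of roots of its minimal polynomial. Now let $\sigma\in G$. Then $(\sigma^m-1)x=0$ for some $m\ge1$, and $(\sigma-1)^nx=0$. In $\mathbf Q[X]$ the number $1$ is a simple root of $X^m-1$, so $X-1=U(X)(X-1)^n+V(X)(X^m-1)$ with $U,V\in\mathbf Q[X]$. Since $C$ is a $\mathbf Q$-vector space on which $\sigma$ acts linearly, $(\sigma-1)x=0$. Proposition~\ref{prop:fixed} gives $x\in F$.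
\end{proof}

This is where characteristic $0$ decides the outcome: in characteristic $p$ one has $X^p-1=(X-1)^p$, and $s$ has a finite orbit, is killed by $I^2$ and is not fixed.

\section{Automatic series}\label{sec:auto}

The part of $x\in R$ with exponents in $[0,1)$ is $\theta(\tilde h)$, where $h=y_{<1}$ for a representative $y\in\mathcal O_{\bar E}$ of $x$. We want to show $\tilde h\in\mathcal U$. There are two difficulties. The field structure of $\bar E$ says nothing about truncation, and an equation satisfied by $h$ does not lift to $\tilde h$, since the termwise lift is not additive. It is not equivariant either: $\widetilde{\sigma s}-\tilde s=[\sigma s-s]$ takes at most $p$ values, while $\sigma\tilde s-\tilde s=\chi(\sigma)$ takes infinitely many. By (L1)--(L3), the equations that do lift are those built from $\varphi^{\pm1}$, multiplication by $t^a$, and sums with disjoint supports. In this section we drop the disjointness and obtain a class of series that is closed under ring operations and truncation. The next section restores it.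

\begin{definition}\label{def:auto}
A series $h\in H$ is \emph{automatic} if there are a finite additive subgroup $\Phi\subset H$ containing $h$, all of whose elements have bounded support, and a finite set $B\subset\mathbf Q$, such that every $f\in\Phi$ has the form
\begin{equation}\label{eq:auto}
f=\sum_{b\in B}t^b\varphi^{-1}(f_b),\qquad f_b\in\Phi .
\end{equation}
We call $(\Phi,B)$ \emph{data} for $h$.
\end{definition}

The series of the form \eqref{eq:auto} form a group, so it suffices to check \eqref{eq:auto} on generators of $\Phi$. A finitely generated subgroup of $H$ is finite, being killed by $p$. The set $B$ may be enlarged by taking $f_b=0$. For example, $s$ is automatic with $\Phi$ generated by $s,t^{-1},1$ and $B=\{0,-1\}$, because $s=\varphi^{-1}(s+t^{-1})$, $t^{-1}=t^{-1}\varphi^{-1}(1)$ and $1=\varphi^{-1}(1)$.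

\begin{lemma}\label{lem:closure}
All monomials $ct^a$ ($c\in k$, $a\in\mathbf Q$) are automatic. Automatic series are closed under sums, negatives, products, $\varphi$, and truncation $h\mapsto h_{<M}$ ($M\in\mathbf Q$).
\end{lemma}

\begin{proof}
Choose $r$ with $c\in\mathbf F_{p^r}$; here we use $k=\overline{\mathbf F}_p$. Then $\Phi=\mathbf F_{p^r}t^a$ and $B=\{a-a/p\}$ are data for $ct^a$, as $c't^a=t^{a-a/p}\varphi^{-1}(c'^{\,p}t^a)$ for $c'\in\mathbf F_{p^r}$.

Let $(\Phi,B)$ and $(\Phi',B')$ be data for $h$ and $h'$. Then $(\Phi,B)$ are data for $-h$, and $(\Phi+\Phi',B\cup B')$ are data for $h+h'$. For $hh'$ take the group generated by the products $ff'$ with $f\in\Phi$, $f'\in\Phi'$, and the set $B+B'$: we have $ff'=\sum_{b,b'}t^{b+b'}\varphi^{-1}(f_bf'_{b'})$, and terms with the same value of $b+b'$ can be collected. For $\varphi(h)$ take $(\varphi(\Phi),pB)$, since $\varphi(f)=\sum_bt^{pb}\varphi^{-1}(\varphi(f_b))$.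

For $h_{<M}$ choose $D\ge1$ with $M\in\frac1D\mathbf Z$ and $B\subset\frac1D\mathbf Z$. As supports are bounded, there are finitely many series $f_{<m}$ with $f\in\Phi$ and $m\in\frac1D\mathbf Z$. The group they generate contains $h_{<M}$, and truncating \eqref{eq:auto} gives
\[
f_{<m}=\sum_{b\in B}t^b\varphi^{-1}\big((f_b)_{<p(m-b)}\big),\qquad p(m-b)\in\tfrac1D\mathbf Z .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:trunc}
If $y\in\bar E$, then $y_{<M}$ is automatic for every $M\in\mathbf Q$.
\end{proposition}

\begin{proof}
Let $\mathcal A$ be the set of $h\in H$ such that $h_{<M}$ is automatic for all $M\in\mathbf Q$. It contains $E$, since truncations of elements of $E$ are finite sums of monomials. It is a group, since truncation is additive. It is closed under products: if $v(h)\ge-a$ and $v(h')\ge-a'$ with $a,a'\in\mathbf Q$, then $(h-h_{<M+a'})h'$ and $h_{<M+a'}(h'-h'_{<M+a})$ have valuation $\ge M$, so $(hh')_{<M}=(h_{<M+a'}h'_{<M+a})_{<M}$.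

We show that $\mathcal A$ is closed under Artin--Schreier roots. Let $y\in H$ with $y^p-y=h\in\mathcal A$, and write $y=y_{<0}+y_0+y_{>0}$ and $h=h_{<0}+h_0+h_{>0}$ with $y_0,h_0\in k$. Since $\varphi$ preserves the signs of exponents,
\[
\varphi(y_{<0})-y_{<0}=h_{<0},\qquad\varphi(y_{>0})-y_{>0}=h_{>0}.
\]
The negative part has bounded support and satisfies $y_{<0}=\varphi^{-1}(h_{<0}+y_{<0})$, an equation of the form \eqref{eq:auto}. So if $(\Phi,B)$ are data for $h_{<0}$, then $(\Phi+\mathbf F_py_{<0},B\cup\{0\})$ are data for $y_{<0}$. The constant $y_0$ is a monomial. For the positive part, summing $\varphi^{i+1}(y_{>0})-\varphi^i(y_{>0})=\varphi^i(h_{>0})$ over $0\le i<n$ gives $y_{>0}=\varphi^n(y_{>0})-\sum_{i<n}\varphi^i(h_{>0})$. Fix $M>0$. As $v(y_{>0})>0$, we have $p^nv(y_{>0})\ge M$ for large $n$, and then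
\[
(y_{>0})_{<M}=-\sum_{i<n}\varphi^i\big((h_{>0})_{<M/p^i}\big).
\]
Each $(h_{>0})_{<M'}=h_{<M'}-h_{<0}-h_0$ with $M'>0$ is automatic, so $(y_{>0})_{<M}$ is automatic by Lemma~\ref{lem:closure}. For $M>0$ the series $y_{<M}$ is the sum $y_{<0}+y_0+(y_{>0})_{<M}$, and for $M\le0$ it is $(y_{<0})_{<M}$. So $y\in\mathcal A$.

Take a tower as in Lemma~\ref{lem:tower}. If $L_i\subset\mathcal A$, then $y_i\in\mathcal A$, and $L_{i+1}=L_i[y_i]\subset\mathcal A$ because $\mathcal A$ is a ring. Hence $\bar E\subset\mathcal A$.
\end{proof}

\section{Digit operators and their graph}\label{sec:graph}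

The summands in \eqref{eq:auto} may overlap. To obtain disjoint supports we cut series along a grid: first into slices of width $\frac1D$, then each slice into $p$ equal parts, which $\varphi$ magnifies back to width $\frac1D$. This amounts to reading the base $p$ digits of the exponents.

\subsection{Digit operators}
Fix an integer $D\ge1$, and let $H_D$ be the group of series supported in $[0,\frac1D)$. For $f\in H$ and $j\in\mathbf Z$ let the \emph{slice} $f^{[j]}\in H_D$ be $t^{-j/D}$ times the part of $f$ with exponents in $[\frac jD,\frac{j+1}D)$. If $f$ has bounded support, then $f=\sum_jt^{j/D}f^{[j]}$ is a finite sum with disjoint supports. For $g\in H_D$ and $0\le d<p$ let $S_dg$ be the image under $\varphi$ of $t^{-d/(pD)}$ times the part of $g$ with exponents in $[\frac d{pD},\frac{d+1}{pD})$. The maps $S_d:H_D\to H_D$ are additive, and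
\begin{equation}\label{eq:digit}
g=\sum_{d=0}^{p-1}t^{d/(pD)}\varphi^{-1}(S_dg)
\end{equation}
with disjoint supports.

\begin{lemma}\label{lem:slices}
Let $(\Phi,B)$ be data for an automatic series, and let $D\ge1$ satisfy $B\subset\frac1D\mathbf Z$. The group $\Phi^*\subset H_D$ generated by the slices $f^{[j]}$ ($f\in\Phi$, $j\in\mathbf Z$) is finite and stable under $S_0,\dots,S_{p-1}$.
\end{lemma}

\begin{proof}
There are finitely many nonzero slices, so $\Phi^*$ is finite. Inserting $f_b=\sum_jt^{j/D}f_b^{[j]}$ into \eqref{eq:auto} gives
\[
f=\sum_{b,j}t^{(pDb+j)/(pD)}\,\varphi^{-1}\big(f_b^{[j]}\big).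
\]
The term $(b,j)$ has exponents in $[\frac m{pD},\frac{m+1}{pD})$ with $m=pDb+j\in\mathbf Z$. The series $S_d(f^{[i]})$ is read off from the part of $f$ in the interval with $m=pi+d$. Hence $S_d(f^{[i]})=\sum_bf_b^{[pi+d-pDb]}\in\Phi^*$.
\end{proof}

For a word $u=d_1\cdots d_n$ in the letters $0,\dots,p-1$, of length $|u|=n$, put
\[
S_u=S_{d_n}\cdots S_{d_1},\qquad\beta_u=\frac1D\sum_{i=1}^nd_ip^{-i},\qquad T_u(q)=\beta_u+p^{-n}q,\qquad J_u=T_u\big([0,\tfrac1D)\big).
\]
Then $S_{uu'}=S_{u'}S_u$ and $T_{uu'}=T_uT_{u'}$, and the interval $J_u$ is the disjoint union of $J_{u0},\dots,J_{u(p-1)}$. So distinct words of the same length have disjoint intervals. Iterating \eqref{eq:digit} shows that the part of $g\in H_D$ with exponents in $J_u$ is $t^{\beta_u}\varphi^{-n}(S_ug)$. In particular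
\begin{equation}\label{eq:supp}
\operatorname{Supp}(g)\cap J_u=T_u(\operatorname{Supp}S_ug).
\end{equation}

So far we have a finite system of equations \eqref{eq:digit} that lifts to $W(H)$. To solve it by Lemma~\ref{lem:level} we need it to be triangular with one unknown in each block. This is forced by well-ordering, through the next lemma.

\begin{lemma}\label{lem:below}
Let $g\in H_D$, let $u$ be a nonempty word with $S_ug=g$, and let $e$ be a word with $S_eg\ne0$ and $J_e\cap J_u=\emptyset$. Then $J_e$ lies below $J_u$.
\end{lemma}

\begin{proof}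
Otherwise $J_e$ lies above $J_u$. By \eqref{eq:supp} there is $q_0\in\operatorname{Supp}(g)\cap J_e$, and $T_u(\operatorname{Supp}g)=\operatorname{Supp}(g)\cap J_u$. So all $q_m=T_u^m(q_0)$ lie in $\operatorname{Supp}(g)$. As $q_1\in J_u$, we have $q_1<q_0$. Since $T_u$ is strictly increasing, $q_{m+1}<q_m$ for all $m$, which contradicts the well-ordering of $\operatorname{Supp}(g)$.
\end{proof}

\subsection{The graph}
Let $\Phi^*\subset H_D$ be finite and stable under the $S_d$. Let $\Gamma$ be the directed graph whose vertices are the nonzero $g\in\Phi^*$, with an edge labeled $d$ from $g$ to $S_dg$ whenever $S_dg\ne0$. Walks starting at $g$ correspond to words $u$ with $S_ug\ne0$. Recall that two vertices lie in the same \emph{strongly connected component} (briefly, component) if each can be reached from the other by a walk.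

\begin{lemma}\label{lem:cycles}
At most one edge starting at a vertex $g$ ends in the component of $g$. Hence each component is either a single vertex without a loop, or a simple directed cycle, possibly a loop.
\end{lemma}

\begin{proof}
Suppose two such edges have labels $d\ne d'$. They extend to closed walks at $g$ with words $w,w'$ of lengths $n,n'$ beginning with $d,d'$. The words $u=w^{n'}$ and $e=w'^{\,n}$ are distinct, have the same length, and satisfy $S_ug=S_eg=g$. By Lemma~\ref{lem:below}, each of $J_u,J_e$ lies below the other, which is absurd. In a component that is not a single vertex without a loop, every vertex lies on a closed walk, so exactly one edge from it stays in the component. Following these edges from any vertex must reach all vertices of the component and return, so the component is a simple cycle.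
\end{proof}

Call components and their vertices \emph{acyclic} or \emph{cyclic} according to the two cases. For a vertex $g$ let $\rho(g)$ be the maximal number of cyclic components met by a walk starting at $g$, and let $r(g)$ be the number of vertices that can be reached from $g$, including $g$. We use $r$ for inductions: if $g'$ can be reached from $g$ and lies in another component, then $g$ cannot be reached from $g'$, so $r(g')<r(g)$.

Let $g$ be cyclic, and let $u=u_1\cdots u_\ell$ be the word read along its cycle starting at $g$, so that $S_ug=g$. The \emph{exit words} of $g$ are the words $e=u_1\cdots u_id$ with $0\le i<\ell$ and $d\ne u_{i+1}$. Subdividing $[0,\frac1D)$, then $J_{u_1}$, then $J_{u_1u_2}$, and so on, shows that $[0,\frac1D)$ is the disjoint union of $J_u$ and the $J_e$. Therefore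
\begin{equation}\label{eq:cycle}
g=t^{\beta_u}\varphi^{-\ell}(g)+\sum_{e}t^{\beta_e}\varphi^{-|e|}(S_eg),
\end{equation}
where $e$ runs over the exit words and the supports are disjoint.

\begin{lemma}\label{lem:rho}
For every vertex $g$ we have $\rho(g)\ge1$.
\begin{itemize}
\item[(a)] Let $g$ be acyclic. Every nonzero $S_dg$ has $r(S_dg)<r(g)$ and $\rho(S_dg)\le\rho(g)$, with $\rho(S_dg)=\rho(g)$ for some $d$.
\item[(b)] Let $g$ be cyclic. For every exit word $e$ with $S_eg\ne0$ we have $r(S_eg)<r(g)$ and $\rho(S_eg)\le\rho(g)-1$. If $\rho(g)\ge2$, then $\rho(S_eg)=\rho(g)-1$ for some exit word $e$.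
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:digit} every vertex has an outgoing edge. So there are arbitrarily long walks from $g$, and a long walk repeats a vertex, which is then cyclic. Hence $\rho(g)\ge1$.

(a) The vertex $S_dg$ differs from $g$, so it lies in another component. A walk from $S_dg$ extends to a walk from $g$, which gives the inequality. A walk from $g$ meeting $\rho(g)\ge1$ cyclic components has a first edge, say labeled $d$, and the rest of it starts at $S_dg$ and meets the same cyclic components.

(b) Let $g_i=S_{u_1\cdots u_i}g$ for $0\le i<\ell$ be the vertices of the cycle. For $e=u_1\cdots u_id$ we have $S_eg=S_dg_i$, and by Lemma~\ref{lem:cycles} the edge labeled $d\ne u_{i+1}$ leaves the component. A walk from $S_eg$ never returns to the cycle, and prefixing it with $e$ gives a walk from $g$ that meets one more cyclic component. If $\rho(g)\ge2$, a walk from $g$ meeting $\rho(g)$ cyclic components leaves the cycle along an edge from some $g_i$ to some $S_eg$, and the rest of the walk meets $\rho(g)-1$ cyclic components.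
\end{proof}

\begin{example}\label{ex:graph}
Take the data for $s$ given after Definition~\ref{def:auto} and $D=1$. Then $\Phi^*$ is generated by $1$ and $g=ts=\sum_{i\ge1}t^{1-p^{-i}}$. All exponents of $g$ have first digit $p-1$, and $S_{p-1}g=1+g$. The edges from $1+g$ are the loop $S_{p-1}(1+g)=1+g$ and $S_0(1+g)=1$, and the only edge from $1$ is the loop $S_01=1$. So $g$ is acyclic, $\rho(1)=1$ and $\rho(g)=\rho(1+g)=2$. Equation \eqref{eq:cycle} for $g'=1+g$ reads $g'=t^{(p-1)/p}\varphi^{-1}(g')+1$; multiplied by $t^{-1}$, it is an Artin--Schreier equation for $t^{-1}g'=t^{-1}+s$.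
\end{example}

\begin{proposition}\label{prop:lift}
For every vertex $g$ of $\Gamma$ we have $\tilde g\in\mathcal U_{\rho(g)}$. If $h$ is automatic, then $\tilde h\in\mathcal U$.
\end{proposition}

\begin{proof}
We induct on $r(g)$. If $g$ is acyclic, (L1)--(L3) lift \eqref{eq:digit} to $\tilde g=\sum_dt^{d/(pD)}\varphi^{-1}(\widetilde{S_dg})$. By Lemma~\ref{lem:rho}(a) and induction, each $\widetilde{S_dg}$ lies in $\mathcal U_{\rho(g)}$, hence so does $\tilde g$.

Let $g$ be cyclic with word $u$ of length $\ell$. Lifting \eqref{eq:cycle} gives
\[
\tilde g=t^{\beta_u}\varphi^{-\ell}(\tilde g)+b,\qquad b=\sum_et^{\beta_e}\varphi^{-|e|}(\widetilde{S_eg}),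
\]
and $b\in\mathcal U_{\rho(g)-1}$ by Lemma~\ref{lem:rho}(b) and induction. To remove the factor $t^{\beta_u}$ we move the fixed point of $T_u$ to the origin. Let $\gamma=\beta_u/(1-p^{-\ell})\in\mathbf Q$ and $a=t^{-\gamma}\tilde g$. Since $\beta_u-\gamma=-p^{-\ell}\gamma$, we get $a=\varphi^{-\ell}(a)+t^{-\gamma}b$, that is,
\[
\varphi^\ell(a)-a=\varphi^\ell(t^{-\gamma}b)\in\mathcal U_{\rho(g)-1}.
\]
By Lemma~\ref{lem:level}, $a\in\mathcal U_{\rho(g)}$, hence $\tilde g=t^\gamma a\in\mathcal U_{\rho(g)}$.

If $h$ is automatic, take $D$ and $\Phi^*$ as in Lemma~\ref{lem:slices}. The nonzero slices $h^{[j]}$ are vertices of $\Gamma$, and $\tilde h=\sum_jt^{j/D}\,\widetilde{h^{[j]}}$ is a finite sum of elements of $\mathcal U$.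
\end{proof}

\section{Bounded support implies finite support}\label{sec:main}

An element of $R$ is seen by $\mathcal O_{\bar E}/t$ only in the exponent range $[0,1)$. To see the next range we subtract the first one, and we need to know that the difference is still in $R$. Proposition~\ref{prop:lift} provides this, since $\mathcal U\subset W(\bar E)$.

\begin{proposition}\label{prop:pieces}
Let $x=\sum_{q\ge0}[c_q]p^q\in R$, and for $j\in\mathbf Z_{\ge0}$ put $h_j=\sum_{0\le q<1}c_{q+j}t^q$. Then each $h_j$ is automatic, $t^j\tilde h_j\in\mathcal U\cap W(\mathcal O_{\bar E})$, and $x=\sum_{j\ge0}\theta(t^j\tilde h_j)$.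
\end{proposition}

\begin{proof}
The last formula holds because $\theta(t^j\tilde h_j)=\sum_{j\le q<j+1}[c_q]p^q$. Suppose the first two claims hold for all $i<j$. Then $x-\sum_{i<j}\theta(t^i\tilde h_i)=\sum_{q\ge j}[c_q]p^q$ lies in $R$ and has valuation $\ge j$, so $x'=\sum_{q\ge0}[c_{q+j}]p^q\in R$ by Proposition~\ref{prop:C}(b). A representative $y\in\mathcal O_{\bar E}$ of $x'$ has $y_{<1}=h_j$. By Proposition~\ref{prop:trunc}, $h_j$ is automatic, and by Proposition~\ref{prop:lift}, $\tilde h_j\in\mathcal U$. Hence $t^j\tilde h_j\in\mathcal U\subset W(\bar E)$. Its exponents are $\ge0$, so it lies in $W(\bar E)\cap W(\mathcal O_H)=W(\mathcal O_{\bar E})$.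
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x$ be algebraic over $\mathbf Q_p$ with bounded support. After multiplication by a power of $p$, we have $\operatorname{Supp}(x)\subset[0,M)$ with $M\in\mathbf Z_{\ge1}$. By Proposition~\ref{prop:C}, $x\in C\cap\mathcal O_K=R$. By Proposition~\ref{prop:pieces}, $x=\theta(a)$ with
\[
a=\sum_{0\le j<M}t^j\tilde h_j\in\mathcal U\cap W(\mathcal O_{\bar E}).
\]
The sum is finite, so $I^na=0$ for some $n\ge1$. As $\theta$ is equivariant on $W(\mathcal O_{\bar E})$, we get $I^nx=0$. By Lemma~\ref{lem:unip}, $x\in F$, and a bounded support of an element of $F$ is finite.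
\end{proof}

\begin{remark}
Boundedness is used once, to find one exponent $n$ for all the pieces $t^j\tilde h_j$. For an algebraic $x\in R$ outside $F$ each piece is still unipotent, but no $\mathcal U_n$ contains them all; the next section measures this. Algebraicity is used twice, to place $x$ in $C$ and to make the orbit finite. The element $\alpha\in C$ shows that the second use cannot be avoided.
\end{remark}

\section{Order types}\label{sec:types}

We recall the facts on ordinals that we need. A subset of a well-ordered set has smaller or equal order type. If $X$ lies below $Y$, then $\operatorname{ot}(X\cup Y)=\operatorname{ot}X+\operatorname{ot}Y$; we call $X\cup Y$ the concatenation. The order type of an increasing union of initial segments is the supremum of their types. In particular the concatenation of a sequence of copies of a set of type $\xi$ has type $\xi\cdot\omega=\sup_m\xi\cdot m$. One has $\omega^0=1$, $\omega^n=\omega^{n-1}\cdot\omega$ and $\omega^\omega=\sup_n\omega^n$, and for $n\le\omega$ the ordinals less than $\omega^n$ are closed under addition.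

The invariant $\rho$ bounds the level of unipotence. It is also determined by the support, as Examples~\ref{ex:sn} and~\ref{ex:graph} suggest.

\begin{lemma}\label{lem:ot}
For every vertex $g$ of $\Gamma$ we have $\omega^{\rho(g)-1}\le\operatorname{ot}\operatorname{Supp}(g)<\omega^{\rho(g)}$.
\end{lemma}

\begin{proof}
We induct on $r(g)$. The maps $T_u$ are order preserving, so by \eqref{eq:supp} the set $\operatorname{Supp}(g)\cap J_u$ has the type of $\operatorname{Supp}(S_ug)$.

Let $g$ be acyclic. Then $\operatorname{Supp}(g)$ is the concatenation of copies of $\operatorname{Supp}(S_dg)$ for $d=0,\dots,p-1$. By Lemma~\ref{lem:rho}(a) and induction, all of these have type $<\omega^{\rho(g)}$, and one has type $\ge\omega^{\rho(g)-1}$. The claim follows.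

Let $g$ be cyclic with word $u$, and put $n=\rho(g)-1$ and $X=\operatorname{Supp}(g)\setminus J_u$. The set $X$ is a finite concatenation of copies of the sets $\operatorname{Supp}(S_eg)$, for the exit words $e$ with $S_eg\ne0$, and it lies below $J_u$ by Lemma~\ref{lem:below}. From $\operatorname{Supp}(g)=X\sqcup T_u(\operatorname{Supp}g)$ we get, for every $m$,
\[
\operatorname{Supp}(g)=X\sqcup T_uX\sqcup\dots\sqcup T_u^{m-1}X\sqcup T_u^m(\operatorname{Supp}g),
\]
where each set lies below the next. The last one is contained in $J_{u^m}$, and the lengths of these nested intervals tend to $0$. So $\operatorname{Supp}(g)$ is the concatenation of $X,T_uX,T_u^2X,\dots$, followed by at most one point.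

If $n=0$, Lemma~\ref{lem:rho} leaves no exit word with $S_eg\ne0$, so $X=\emptyset$ and the nonempty set $\operatorname{Supp}(g)$ has type $1$. Let $n\ge1$ and $\xi=\operatorname{ot}X$. By Lemma~\ref{lem:rho}(b) and induction, $\omega^{n-1}\le\xi<\omega^n$. Then $\xi\cdot m<\omega^n$ for all $m$, so $\xi\cdot\omega\le\omega^n$, and $\xi\cdot\omega\ge\omega^{n-1}\cdot\omega=\omega^n$. Hence the type of $\operatorname{Supp}(g)$ is $\omega^n$ or $\omega^n+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:types}]
By Proposition~\ref{prop:fixed}, $F=C^G$ is a closed subfield, and it contains $\breve{\mathbf Q}_p$ and all $p^q$. In the support of an element of $F$ each point has finitely many predecessors, so the type is $\le\omega$, and a bounded support is finite.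

Let $x$ be algebraic over $F$. Then $x\in C$ by Proposition~\ref{prop:C}(c), and its orbit is finite. After scaling by a power of $p$ we have $x\in R$. Let $h_j$ be as in Proposition~\ref{prop:pieces}. For each $j$ choose data for $h_j$ and then $D$, $\Phi^*$ and $\Gamma$ as in Section~\ref{sec:graph}; they depend on $j$.

\emph{Upper bound.} The set $\operatorname{Supp}(x)\cap[j,j+1)$ is a finite concatenation of translates of the sets $\operatorname{Supp}(h_j^{[i]})$, each of type $<\omega^\omega$ by Lemma~\ref{lem:ot}. Hence $\operatorname{ot}(\operatorname{Supp}(x)\cap(-\infty,M))<\omega^\omega$ for all $M$, and $\operatorname{ot}\operatorname{Supp}(x)\le\omega^\omega$.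

\emph{Lower bound.} Suppose $\operatorname{ot}\operatorname{Supp}(x)<\omega^\omega$, so that $\operatorname{ot}\operatorname{Supp}(x)<\omega^n$ for some integer $n\ge1$. The support of a nonzero slice $g=h_j^{[i]}$ is a translate of a subset of $\operatorname{Supp}(x)$. So Lemma~\ref{lem:ot} gives $\omega^{\rho(g)-1}<\omega^n$, that is, $\rho(g)\le n$. By Proposition~\ref{prop:lift}, all $\widetilde{h_j^{[i]}}$ lie in $\mathcal U_n$, hence $t^j\tilde h_j\in\mathcal U_n$ for all $j$, with the same $n$. Thus $I^n\theta(t^j\tilde h_j)=0$. The series $x=\sum_j\theta(t^j\tilde h_j)$ converges and $G$ acts isometrically, so $I^nx=0$. By Lemma~\ref{lem:unip}, $x\in F$.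

So if $x\notin F$, then $\operatorname{ot}\operatorname{Supp}(x)=\omega^\omega$, and the support is unbounded by the upper bound.

\emph{All types occur.} The number $1$ has finite support, and $1/(1-p)=\sum_{i\ge0}p^i$ has type $\omega$. Let $x\in\overline{\mathbf Q}_p$ with $x^p-x=p^{-1}$. Then $v(x)<0$, so $pv(x)=-1$, and $z=p^{1/p}x\in R$ satisfies $z^p-p^{1-1/p}z=1$. Let $y\in\mathcal O_{\bar E}$ represent $z$, and put $\eta=t^{-1/p}y$. By Proposition~\ref{prop:C}(a),
\[
t(\eta^p-\eta-t^{-1})=y^p-t^{1-1/p}y-1\in t\mathcal O_{\bar E}.
\]
Since $s^p-s=t^{-1}$, the difference $\delta=\eta-s$ has $\delta^p-\delta\in\mathcal O_H$. This forces $\delta\in\mathcal O_H$, for $v(\delta)<0$ would give $v(\delta^p-\delta)=pv(\delta)<0$. Thus $y\in t^{1/p}s+t^{1/p}\mathcal O_H$, and by \eqref{eq:modp} the terms of $z$ with exponents below $\frac1p$ form the series $p^{1/p}\alpha$. So the terms of $x$ with negative exponent form the series $\alpha$. Hence $x\notin F$, and its support has type $\omega^\omega$.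
\end{proof}

\section{The field $C$ is $\mathbf C_p$}\label{sec:Cp}

\begin{proposition}\label{prop:Cp}
$C=\mathbf C_p$.
\end{proposition}

\begin{proof}
The field $C$ is closed and contains $\overline{\mathbf Q}_p$, so $\mathbf C_p\subset C$. Let $\mathcal O=\overline{\mathbf Q}_p\cap\mathcal O_K\subset R$. It suffices to show that every $y\in\mathcal O_{\bar E}$ represents an element of $\mathcal O$. Then $R=\mathcal O+pR$, hence $R=\mathcal O+p^nR$ for all $n$, and $\overline{\mathbf Q}_p$ is dense in $C$.

The natural attempt is to lift the minimal polynomial of $y$ modulo $t$ to $\mathcal O$ and take a root. A congruence modulo $t$ between polynomials of degree $d$ locates a root only to precision $\frac1d$, so we apply the idea to a $p$-power root of $y$ and regain precision by raising to a power. Let $d=[E(y):E]$, choose $m$ with $p^m\ge d$, and put $y'=y^{1/p^m}\in\mathcal O_{\bar E}$. As $E(y)$ is perfect, $E(y')=E(y)$, so the minimal polynomial of $y'$ over $E$ has degree $d$. Its roots have valuation $v(y')\ge0$, so its coefficients lie in $E\cap\mathcal O_H$ and are congruent modulo $t$ to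 finite sums $\sum ct^q$ with $q\ge0$. Let $P\in\mathcal O[X]$ be the monic polynomial whose coefficients are the corresponding finite sums $\sum[c]p^q$. Write $P=\prod_{i=1}^d(X-z_i)$ with $z_i\in\mathcal O$, and let $y_i\in\mathcal O_{\bar E}$ represent $z_i$. In $(R/p)[X]=(\mathcal O_{\bar E}/t)[X]$ the minimal polynomial of $y'$ and $\prod_i(X-y_i)$ both reduce to $P\bmod p$. Hence $\prod_i(y'-y_i)\in t\mathcal O_{\bar E}$, and $v(y'-y_i)\ge\frac1d$ for some $i$. Then $y-y_i^{p^m}=(y'-y_i)^{p^m}$ has valuation $\ge p^m/d\ge1$. So $y$ represents $z_i^{p^m}\in\mathcal O$.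
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Cp}]
By Section~\ref{sub:alpha}, $\alpha=\sum_{i\ge1}p^{-1/p^i}$ lies in $C$, which is $\mathbf C_p$ by Proposition~\ref{prop:Cp}. Its support $\{-1/p^i:i\ge1\}$ is infinite and contained in $[-1,0)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Poonen}
Poonen, \emph{Maximally complete fields}, 1993.

\bibitem{WY}
Shanwen Wang, Yijun Yuan, \emph{On the $p$-adic transcendence of $\sum_{k=1}^\infty p^{-1/p^k}$}, arXiv:2509.24609 (2025).

\end{thebibliography}
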